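\title{Negative extensions in extriangulated categories: failure of universality}

\begin{abstract}
The groups $\mathbb E^n$, $n\ge 0$, of an extriangulated category carry connecting morphisms in both variables. Gorsky, Nakaoka and Palu conjectured that, for a topological extriangulated category, there is a universal way to continue them to negative degrees as a bivariant $\delta$-functor, and that on injective and projective objects the negative groups are given by explicit groups $\mathbb E_{\mathrm I}^{-n}$ and $\mathbb E_{\mathrm{II}}^{-n}$ of natural transformations. We show that both assertions fail in one extension-closed subcategory of the derived category of a ring, and that the second can fail even when a universal continuation exists. The proofs rest on the contrast between Specker's theorem for $\mathbb Z^{\mathbb N}$ and the double dual of an infinite-dimensional vector space over $\mathbb Z/2$. We also characterize, in the presence of enough projectives, when the comparison with $\mathbb E_{\mathrm I}^{-n}$ holds.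
\end{abstract}

\section{Introduction}\label{sec:intro}

In a triangulated category $\mathcal T$ the groups $\mathcal T(X,Y[n])$ exist for all $n\in\mathbb Z$, and every triangle gives two long exact sequences, one in each variable, that are infinite in both directions. In a module category the groups $\mathrm{Ext}^n$ start at $n=0$, and the long exact sequences start with $0$ because the first map of a short exact sequence is monic and the second is epic. An extension-closed subcategory $\mathcal C$ of $\mathcal T$ lies in between. It remembers $\mathcal T(X,Y)$ and $\mathcal T(X,Y[1])$, but the first map of a triangle need not be monic, so its sequences cannot start with $0$. One would like groups in negative degrees that continue these sequences and that depend on $\mathcal C$ alone, not on $\mathcal T$. A universal property is the natural way to single out such groups. This paper shows that universal negative groups need not exist.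

\subsection{Extriangulated categories and positive extensions}

An \emph{extriangulated category} $(\mathcal C,\mathbb E,\mathfrak s)$ consists of an additive category $\mathcal C$, a biadditive functor $\mathbb E\colon\mathcal C^{\mathrm{op}}\times\mathcal C\to\mathrm{Ab}$, and a realization $\mathfrak s$ that assigns to each $\delta\in\mathbb E(C,A)$ an equivalence class of sequences $A\xrightarrow{x}B\xrightarrow{y}C$; two sequences $(x,y)$ and $(x',y')$ are equivalent if $x'=\beta x$ and $y'=y\beta^{-1}$ for an isomorphism $\beta$ of the middle terms. A sequence in the class assigned to $\delta$ \emph{realizes} $\delta$, and we call $A\xrightarrow{x}B\xrightarrow{y}C\overset{\delta}{\dashrightarrow}$ an \emph{$\mathfrak s$-triangle}. These data satisfy axioms for which we refer to \cite{NP}; we never use them directly. We write $\mathrm{Nat}$ for natural transformations and assume that the classes of natural transformations below are sets, as is the case when $\mathcal C$ is skeletally small.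

For any bifunctor $F\colon\mathcal C^{\mathrm{op}}\times\mathcal C\to\mathrm{Ab}$ we write $a_*=F(X,a)$ and $c^*=F(c,Y)$. An object $P$ is \emph{projective} if $\mathbb E(P,-)=0$, and an object $I$ is \emph{injective} if $\mathbb E(-,I)=0$. The category has \emph{enough projectives} if every $Y$ lies in an $\mathfrak s$-triangle $\Omega Y\to Q\to Y\dashrightarrow$ with $Q$ projective; \emph{enough injectives} is defined dually.

All our examples are of the following kind \cite[Rem.~2.18]{NP}. Let $\mathcal C$ be a full additive subcategory of a triangulated category $\mathcal T$ that is \emph{extension-closed}: in a triangle $A\to B\to C\to A[1]$ with $A,C\in\mathcal C$, the object $B$ is isomorphic to an object of $\mathcal C$. Then $\mathcal C$ is extriangulated, with $\mathbb E(C,A)=\mathcal T(C,A[1])$, so that $a_*\delta=a[1]\circ\delta$ and $c^*\delta=\delta\circ c$, and the $\mathfrak s$-triangles are the triangles $A\to B\to C\xrightarrow{\delta}A[1]$ of $\mathcal T$ with $A,B,C\in\mathcal C$.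

Put $\mathbb E^0=\mathcal C(-,-)$ and $\mathbb E^1=\mathbb E$. For $n\ge2$ let $\mathbb E^n=\mathbb E\otimes_{\mathcal C}\cdots\otimes_{\mathcal C}\mathbb E$ be the iterated coend with $n$ factors: $\mathbb E^n(C,A)$ is the quotient of
\[
\bigoplus_{X_1,\dots,X_{n-1}}\mathbb E(X_1,A)\otimes\mathbb E(X_2,X_1)\otimes\cdots\otimes\mathbb E(C,X_{n-1})
\]
by the relations $\cdots\otimes x^*\theta_i'\otimes\theta_{i+1}\otimes\cdots=\cdots\otimes\theta_i'\otimes x_*\theta_{i+1}\otimes\cdots$ for all morphisms $x\colon X_i\to X_i'$. Thus $\theta_1\otimes\cdots\otimes\theta_n$ is a formal composite of $n$ extension classes. For $\delta\in\mathbb E(C,A)$ the \emph{canonical connecting morphisms} are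
\[
\delta_\sharp\colon\mathbb E^n(-,C)\to\mathbb E^{n+1}(-,A),\ \theta\mapsto\delta\otimes\theta,\qquad
\delta^\sharp\colon\mathbb E^n(A,-)\to\mathbb E^{n+1}(C,-),\ \theta\mapsto\theta\otimes\delta .
\]
For $n=0$ they read $f\mapsto f^*\delta$ and $g\mapsto g_*\delta$.

\subsection{Bivariant $\delta$-functors}

The next definition lists the properties of the groups $\mathcal T(X,Y[n])$ that can be stated inside $\mathcal C$.

\begin{definition}\label{def:delta}
A \emph{bivariant $\delta$-functor} consists of additive bifunctors $F^n\colon\mathcal C^{\mathrm{op}}\times\mathcal C\to\mathrm{Ab}$ for $n\in\mathbb Z$ and, for every $\delta\in\mathbb E(C,A)$ and $n\in\mathbb Z$, natural transformations $\delta_\sharp\colon F^n(-,C)\to F^{n+1}(-,A)$ and $\delta^\sharp\colon F^n(A,-)\to F^{n+1}(C,-)$, such that the following hold.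
\begin{itemize}
\item[(D1)] For $a\in\mathcal C(A,A')$ and $c\in\mathcal C(C',C)$,
\[
(a_*\delta)_\sharp=a_*\circ\delta_\sharp,\quad (c^*\delta)_\sharp=\delta_\sharp\circ c_*,\quad (a_*\delta)^\sharp=\delta^\sharp\circ a^*,\quad (c^*\delta)^\sharp=c^*\circ\delta^\sharp .
\]
\item[(D2)] For every $\mathfrak s$-triangle $A\xrightarrow{x}B\xrightarrow{y}C\overset{\delta}{\dashrightarrow}$ and every object $X$, the sequences
\[
\cdots\to F^n(X,A)\xrightarrow{x_*}F^n(X,B)\xrightarrow{y_*}F^n(X,C)\xrightarrow{\delta_\sharp}F^{n+1}(X,A)\to\cdots
\]
\[
\cdots\to F^n(C,X)\xrightarrow{y^*}F^n(B,X)\xrightarrow{x^*}F^n(A,X)\xrightarrow{\delta^\sharp}F^{n+1}(C,X)\to\cdots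
\]
are exact, with $n$ running over $\mathbb Z$.
\item[(D3)] For $\delta\in\mathbb E(X',X)$, $\rho\in\mathbb E(Y,Y')$ and $n\in\mathbb Z$, the two composites $F^n(X,Y)\to F^{n+2}(X',Y')$ agree, with no sign: $\delta^\sharp\circ\rho_\sharp=\rho_\sharp\circ\delta^\sharp$.
\end{itemize}
A \emph{morphism} $\varphi\colon F^\bullet\to G^\bullet$ is a family of natural transformations $\varphi^n\colon F^n\to G^n$ that commute with all $\delta_\sharp$ and all $\delta^\sharp$.
\end{definition}

\begin{definition}\label{def:prolong}
A \emph{prolongation of $\mathbb E^{\ge0}$}, or simply a \emph{prolongation}, is a bivariant $\delta$-functor $F^\bullet$ such that, for all $n\ge0$, $F^n=\mathbb E^n$ and the connecting morphisms $F^n\to F^{n+1}$ are the canonical ones. A \emph{morphism of prolongations} is a morphism that is the identity in all degrees $n\ge0$. A prolongation $F^\bullet$ is \emph{universal} if every prolongation $G^\bullet$ admits a unique morphism of prolongations $G^\bullet\to F^\bullet$.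
\end{definition}

\subsection{The conjecture}

There are two explicit candidates for negative groups. For $n\ge0$ put
\[
\mathbb E_{\mathrm I}^{-n}(X,Y)=\mathrm{Nat}(\mathbb E^n(Y,-),\mathcal C(X,-)),\qquad
\mathbb E_{\mathrm{II}}^{-n}(X,Y)=\mathrm{Nat}(\mathbb E^n(-,X),\mathcal C(-,Y)).
\]
These are bifunctors; for instance $g\colon Y\to Y'$ acts on $\eta\in\mathbb E_{\mathrm I}^{-n}(X,Y)$ by $g_*\eta=\eta\circ g^*$. By the Yoneda lemma both equal $\mathcal C(X,Y)$ for $n=0$. For $n\ge1$ and $\delta\in\mathbb E(C,A)$ each carries only one connecting morphism, given by precomposition with a canonical one: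
\[
\delta_\sharp\colon\mathbb E_{\mathrm I}^{-n}(X,C)\to\mathbb E_{\mathrm I}^{-n+1}(X,A),\ \eta\mapsto\eta\circ\delta^\sharp,\qquad
\delta^\sharp\colon\mathbb E_{\mathrm{II}}^{-n}(A,Y)\to\mathbb E_{\mathrm{II}}^{-n+1}(C,Y),\ \eta\mapsto\eta\circ\delta_\sharp .
\]
To see what $\mathbb E_{\mathrm I}$ measures, let $F^\bullet$ be a prolongation and $y\in F^{-1}(X,Y)$. Every $\theta\in\mathbb E(Y,A)$ sends $y$ to a morphism $\theta_\sharp y\colon X\to A$, naturally in $A$. So $y$ defines an element of $\mathbb E_{\mathrm I}^{-1}(X,Y)$, and this group consists of all actions that such a $y$ could conceivably have. If $X=I$ is injective, the connecting morphisms $\delta^\sharp$ that start at $F^n(I,-)$ belong to classes $\delta\in\mathbb E(-,I)=0$, so only the maps $\theta_\sharp$ remain. One would therefore guess that a universal prolongation, which receives a map from every other one, agrees with $\mathbb E_{\mathrm I}$ at $I$, and dually with $\mathbb E_{\mathrm{II}}$ at a projective object.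

An extriangulated category is \emph{topological} if it is equivalent to the homotopy category of an exact $\infty$-category in the sense of Barwick \cite{Barwick}, with its natural extriangulated structure; the definition is recalled in Section~\ref{ss:top}. The following conjecture is posed in \cite{GNP}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(\mathcal C,\mathbb E,\mathfrak s)$ be a topological extriangulated category. Then it admits a universal prolongation $\mathbb E^\bullet$ of $\mathbb E^{\ge0}$. Moreover,}
\[
\mathbb E^{-n}(I,-)\cong\mathbb E_{\mathrm I}^{-n}(I,-),\qquad \mathbb E^{-n}(-,P)\cong\mathbb E_{\mathrm{II}}^{-n}(-,P)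
\]
\emph{for all injective $I$, all projective $P$ and all $n>0$.}
\medskip

Both assertions hold in the two extreme situations described above (Examples~\ref{ex:tri} and~\ref{ex:exact}).

\subsection{Results}

The Conjecture is false, and a single category violates both assertions.

\begin{theorem}\label{thm:A}
There are a skeletally small topological extriangulated category $\mathcal C$ with enough injectives, which is an extension-closed subcategory of the derived category of a ring, and an object $P\in\mathcal C$ that is both projective and injective, such that: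
\begin{enumerate}
\item prolongations of $\mathbb E^{\ge0}$ exist, but there is no universal one;
\item for every prolongation $F^\bullet$, the functors $F^{-1}(P,-)$ and $\mathbb E_{\mathrm I}^{-1}(P,-)$ are not isomorphic.
\end{enumerate}
\end{theorem}

The second assertion of the Conjecture can fail even when the first holds.

\begin{theorem}\label{thm:B}
There are a topological extriangulated category $\mathcal C_0$ with enough injectives and an injective object $P\in\mathcal C_0$ such that $\mathcal C_0$ admits a universal prolongation $F^\bullet$, but $F^{-1}(P,-)\not\cong\mathbb E_{\mathrm I}^{-1}(P,-)$.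
\end{theorem}

With enough projectives, the comparison with $\mathbb E_{\mathrm I}$ reduces to a vanishing condition.

\begin{proposition}\label{prop:C}
Let $\mathcal C$ be an extriangulated category with enough projectives, $F^\bullet$ a prolongation, and $X\in\mathcal C$. Then $F^{-n}(X,-)\cong\mathbb E_{\mathrm I}^{-n}(X,-)$ for all $n\ge1$ if and only if $F^{-n}(X,Q)=0$ for all projective $Q$ and all $n\ge1$.
\end{proposition}

\subsection{The idea}

The categories are built from a commutative ring $\Lambda$. They contain an object $P$, the $\Lambda$-modules $W$ that are finitely generated as abelian groups, and shifts $M[1]$ of much larger modules $M$, with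
\[
\mathcal C(P,W)=W,\qquad\mathcal C(P,M[1])=0,\qquad\mathbb E(M[1],W)=\mathrm{Hom}_\Lambda(M,W).
\]
Let $G^\bullet$ be a prolongation. An element $y\in G^{-1}(P,M[1])$ assigns to each $f\colon M\to W$ an element $f_\sharp y\in W$, as an element of $M$ would. Since only small targets $W$ are available, such an assignment looks a priori like an element of a double dual of $M$. Exactness restricts it: as $\mathcal C(P,N[1])=0$, the functor $M\mapsto G^{-1}(P,M[1])$ preserves epimorphisms. Apply this to $L=\mathbb Z^{(\mathbb N)}\to V=(\mathbb Z/2)^{(\mathbb N)}$. By Specker's theorem $L$ is its own double dual, so every $y\in G^{-1}(P,V[1])$ acts on $V^*$ as an element of $V$. But $V^{**}$ is larger than $V$, and every $\xi\in V^{**}$ defines an element of $\mathbb E_{\mathrm I}^{-1}(P,V[1])$. This gives Theorem~\ref{thm:A}(2). For part (1) we make $V$ a square-zero ideal of $\Lambda$. Then $1+\xi$ acts on every $W$ like a unit of $\Lambda$, although it is not an element of $\Lambda$. Twisting by it yields a second prolongation, and in a common target of the two prolongations the difference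 of the images of $1\in\Lambda$ would have to act as $\xi$.

Sections~\ref{sec:first} and~\ref{sec:kappa} contain general facts and the proof of Proposition~\ref{prop:C}. Section~\ref{sec:duals} isolates the algebra, and Section~\ref{sec:cats} constructs the categories. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:pairing} and~\ref{sec:twist}, and Theorem~\ref{thm:B} in Section~\ref{sec:B}. Section~\ref{sec:dual} draws consequences by duality.

\section{First properties and examples}\label{sec:first}

Definition~\ref{def:delta} does not ask the connecting morphisms to be additive in $\delta$, but this follows.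

\begin{lemma}\label{lem:add}
In a bivariant $\delta$-functor, $(\delta+\delta')_\sharp=\delta_\sharp+\delta'_\sharp$ and $(\delta+\delta')^\sharp=\delta^\sharp+\delta'^\sharp$ for $\delta,\delta'\in\mathbb E(C,A)$. In particular $0_\sharp=0$ and $0^\sharp=0$.
\end{lemma}

\begin{proof}
Let $s,s'\colon C\to C\oplus C$ be the inclusions. Since $\mathbb E(-,A)$ is additive, there is $\gamma\in\mathbb E(C\oplus C,A)$ with $s^*\gamma=\delta$ and $s'^*\gamma=\delta'$, and $\delta+\delta'=(s+s')^*\gamma$. By (D1) and the additivity of $F^n$,
\[
(\delta+\delta')_\sharp=\gamma_\sharp\circ(s+s')_*=\gamma_\sharp s_*+\gamma_\sharp s'_*=\delta_\sharp+\delta'_\sharp .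
\]
For $\delta^\sharp$, use the projections $p,p'\colon A\oplus A\to A$, the class $\gamma\in\mathbb E(C,A\oplus A)$ with $p_*\gamma=\delta$ and $p'_*\gamma=\delta'$, and $((p+p')_*\gamma)^\sharp=\gamma^\sharp\circ(p+p')^*$.
\end{proof}

For an extension-closed subcategory $\mathcal C\subset\mathcal T$ the groups $\mathcal T(X,Y[n])$ always form a bivariant $\delta$-functor. It is a prolongation only if every morphism $X\to Y[n]$ with $n\ge2$ is described by composites of extension classes between objects of $\mathcal C$. The next lemma gives a sufficient condition.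

\begin{lemma}\label{lem:ambient}
Let $\mathcal C$ be a skeletally small extension-closed subcategory of a triangulated category $\mathcal T$. Assume that every $Y\in\mathcal C$ lies in an $\mathfrak s$-triangle $Y\to J\to S\overset{\sigma}{\dashrightarrow}$ with $\mathcal T(Z,J[n])=0$ for all $Z\in\mathcal C$ and $n\ge1$. Then $\mathcal C$ has enough injectives, and
\[
\mu^n\colon\mathbb E^n(X,Y)\to\mathcal T(X,Y[n]),\qquad\theta_1\otimes\cdots\otimes\theta_n\mapsto\theta_1[n-1]\circ\theta_2[n-2]\circ\cdots\circ\theta_n,
\]
is an isomorphism of bifunctors for all $n\ge0$. With this identification, the groups $T^n(X,Y)=\mathcal T(X,Y[n])$, $n\in\mathbb Z$, with $\delta_\sharp\theta=\delta[n]\circ\theta$ and $\delta^\sharp\theta=\theta[1]\circ\delta$ for $\theta$ of degree $n$, form a prolongation.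
\end{lemma}

We call $T^\bullet$ the \emph{ambient prolongation}.

\begin{proof}
The case $n=1$ of the hypothesis says that $J$ is injective. The map $\mu^n$ respects the relations because $(\theta'x)[r]\circ\theta[r-1]=\theta'[r]\circ(x[1]\theta)[r-1]$. It is natural in $X$ and $Y$, it is the identity for $n=0,1$, and
\begin{equation}\label{eq:mu}
\mu^{n+1}(\delta\otimes\theta)=\delta[n]\circ\mu^n(\theta),\qquad\mu^{n+1}(\theta\otimes\delta)=\mu^n(\theta)[1]\circ\delta .
\end{equation}

We prove bijectivity by dimension shifting. For additive functors $M\colon\mathcal C^{\mathrm{op}}\to\mathrm{Ab}$ and $N\colon\mathcal C\to\mathrm{Ab}$, let $M\otimes_{\mathcal C}N$ be the quotient of $\bigoplus_ZM(Z)\otimes N(Z)$ by the relations $x^*m\otimes\nu=m\otimes x_*\nu$. This construction is right exact in $M$, and $f\otimes\nu\mapsto f_*\nu$ is an isomorphism $\mathcal C(-,S)\otimes_{\mathcal C}N\to N(S)$ with inverse $\nu\mapsto\mathrm{id}_S\otimes\nu$. Let $n\ge2$, so that $\mathbb E^n(X,Y)=\mathbb E(-,Y)\otimes_{\mathcal C}\mathbb E^{n-1}(X,-)$. The sequence $\mathcal C(-,J)\to\mathcal C(-,S)\xrightarrow{\sigma_\sharp}\mathbb E(-,Y)\to\mathbb E(-,J)=0$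 is exact, and tensoring with $\mathbb E^{n-1}(X,-)$ gives an exact sequence
\[
\mathbb E^{n-1}(X,J)\to\mathbb E^{n-1}(X,S)\to\mathbb E^n(X,Y)\to0
\]
whose second map sends $\nu$ to $\sigma\otimes\nu=\sigma_\sharp\nu$. The first group vanishes because its first tensor factor $\mathbb E(-,J)$ does. So $\sigma_\sharp$ is bijective. The map $\sigma[n-1]\circ-\colon\mathcal T(X,S[n-1])\to\mathcal T(X,Y[n])$ is bijective as well, since $\mathcal T(X,J[n-1])=\mathcal T(X,J[n])=0$. By \eqref{eq:mu} and induction, $\mu^n$ is bijective.

For $T^\bullet$, the identities (D1) are $(a[1]\delta)[n]\,\theta=a[n+1]\,\delta[n]\,\theta$, $(\delta c)[n]\,\theta=\delta[n]\,c[n]\,\theta$, $\theta[1]\,a[1]\,\delta=(\theta a)[1]\,\delta$ and $\theta[1]\,(\delta c)=(\theta[1]\,\delta)c$. The sequences (D2) agree, up to signs of maps, with the long exact sequences of the triangle in $\mathcal T$. In (D3) both composites send $\theta$ to $\rho[n+1]\circ\theta[1]\circ\delta$. By \eqref{eq:mu} the connecting morphisms in degrees $\ge0$ are the canonical ones.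
\end{proof}

\begin{example}[Triangulated categories]\label{ex:tri}
Let $\mathcal C=\mathcal T$ be skeletally small. Lemma~\ref{lem:ambient} applies with $J=0$, so prolongations exist. Let $\iota\in\mathbb E(Y,Y[-1])=\mathcal T(Y,Y)$ be the identity. It is realized by $Y[-1]\to0\to Y$, so in every prolongation $\iota_\sharp\colon G^n(X,Y)\to G^{n+1}(X,Y[-1])$ is bijective. A morphism of prolongations $\varphi\colon G^\bullet\to F^\bullet$ must therefore satisfy $\varphi^n=\iota_\sharp^{-1}\varphi^{n+1}\iota_\sharp$ for $n<0$. Conversely, this formula defines one. It is natural in $Y$ because $g^*\iota'=g[-1]_*\iota$ for $g\colon Y\to Y'$. It commutes with $\rho_\sharp$ because $\rho=\rho[-1]_*\iota$. It commutes with $\delta^\sharp$ by descending induction on $n$: (D3) gives $\iota_\sharp\varphi^{n+1}\delta^\sharp=\varphi^{n+2}\delta^\sharp\iota_\sharp=\delta^\sharp\varphi^{n+1}\iota_\sharp=\iota_\sharp\delta^\sharp\varphi^n$. So every prolongation is universal. Projective and injective objects are zero, so the second assertion of the Conjecture holds as well.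
\end{example}

\begin{example}[Monic inflations, epic deflations]\label{ex:exact}
Suppose that in every $\mathfrak s$-triangle $x$ is monic and $y$ is epic, and that some prolongation exists. Let $F^\bullet$ be given by $\mathbb E^{\ge0}$ and by $F^n=0$ for $n<0$; it is a prolongation. If $G^\bullet$ is any prolongation and $w\in G^{-1}(X,C)$, then $x\circ\delta_\sharp w=0$ by (D2), so $\delta_\sharp w=0$; dually $\delta^\sharp$ vanishes on $G^{-1}$. Hence there is exactly one morphism of prolongations $G^\bullet\to F^\bullet$, and $F^\bullet$ is universal. Also $\mathbb E_{\mathrm I}^{-n}=0$ for $n\ge1$: if $A\xrightarrow{x}B\to X_1$ realizes $\theta_1$, then $x_*\theta_1=0$, so $x\circ\eta(\theta_1\otimes\cdots\otimes\theta_n)=0$ and $\eta=0$. Dually $\mathbb E_{\mathrm{II}}^{-n}=0$. So both assertions hold.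

This applies to finitely generated abelian groups with $\mathbb E=\mathrm{Ext}^1$. Here $\mathbb E^n=0$ for $n\ge2$: if $\sigma$ is the class of a free presentation $K\to Q\to C$, every class in $\mathbb E(C,X)$ has the form $g_*\sigma$, and $\theta\otimes g_*\sigma=g^*\theta\otimes\sigma=0$ since $K$ is free. It also applies to finite-dimensional vector spaces over a field, where $\mathbb E=0$. In that case arbitrary additive bifunctors in negative degrees, with zero connecting morphisms, form a prolongation. So prolongations are far from unique, and the universal one discards what the connecting morphisms do not detect.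
\end{example}

\section{The comparison map}\label{sec:kappa}

Let $F^\bullet$ be a prolongation. An element of degree $-n$ reaches degree $0$ after $n$ connecting morphisms. For $n\ge1$ define
\[
\kappa^n\colon F^{-n}(X,Y)\to\mathbb E_{\mathrm I}^{-n}(X,Y),\qquad\kappa^n(y)(\theta_1\otimes\cdots\otimes\theta_n)=\theta_{1\sharp}\cdots\theta_{n\sharp}\,y ,
\]
and let $\kappa^0$ be the Yoneda isomorphism, $\kappa^0(f)(g)=gf$. The right side is multiadditive in the $\theta_i$ by Lemma~\ref{lem:add}, and it respects the relations because $(x^*\theta')_\sharp\theta_\sharp=\theta'_\sharp x_*\theta_\sharp=\theta'_\sharp(x_*\theta)_\sharp$ by (D1). The identity $(a_*\theta_1)_\sharp=a_*\theta_{1\sharp}$ shows that $\kappa^n(y)$ is a natural transformation, and $\theta_{n\sharp}g_*=(g^*\theta_n)_\sharp$ shows that $\kappa^n$ is natural in $Y$. For $\sigma\in\mathbb E(Y,Y')$ and $n\ge1$,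
\begin{equation}\label{eq:kappa}
\kappa^n(y)\circ\sigma^\sharp=\kappa^{n-1}(\sigma_\sharp y).
\end{equation}
For $n\ge2$ both sides send $\theta_1\otimes\cdots\otimes\theta_{n-1}$ to $\theta_{1\sharp}\cdots\theta_{n-1\,\sharp}\sigma_\sharp y$. For $n=1$ both sides send $g$ to $(g_*\sigma)_\sharp y=g\circ\sigma_\sharp y$.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
For projective $Q$ and $n\ge1$ we have $\mathbb E^n(Q,-)=0$, because the last tensor factor $\mathbb E(Q,-)$ vanishes. Hence $\mathbb E_{\mathrm I}^{-n}(X,Q)=0$, which gives the ``only if'' part.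

Conversely, assume that $F^{-n}(X,Q)=0$ for all projective $Q$ and $n\ge1$. For an object $Y$ choose an $\mathfrak s$-triangle $\Omega Y\xrightarrow{x}Q\to Y\overset{\sigma}{\dashrightarrow}$ with $Q$ projective, and let $K=\ker(x_*\colon\mathcal C(X,\Omega Y)\to\mathcal C(X,Q))$. The second sequence in (D2) for $F^\bullet$, in degrees $\ge0$, contains the exact sequence
\[
\mathbb E^{n-1}(Q,-)\xrightarrow{x^*}\mathbb E^{n-1}(\Omega Y,-)\xrightarrow{\sigma^\sharp}\mathbb E^n(Y,-)\to\mathbb E^n(Q,-)=0\qquad(n\ge1).
\]
Apply $\mathrm{Nat}(-,\mathcal C(X,-))$. For $n\ge2$ the map $\sigma^\sharp$ is an isomorphism, so $\eta\mapsto\eta\circ\sigma^\sharp$ is a bijection $\mathbb E_{\mathrm I}^{-n}(X,Y)\to\mathbb E_{\mathrm I}^{-n+1}(X,\Omega Y)$. For $n=1$ the map $\sigma^\sharp$ is a cokernel of $x^*$, so $\eta\mapsto\eta\circ\sigma^\sharp$ is injective, and its image consists of the transformations $\kappa^0(f)$ that vanish on the image of $x^*$, that is, those with $f\in K$. On the other side, the first sequence in (D2) contains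
\[
0=F^{-n}(X,Q)\to F^{-n}(X,Y)\xrightarrow{\sigma_\sharp}F^{-n+1}(X,\Omega Y)\xrightarrow{x_*}F^{-n+1}(X,Q),
\]
so $\sigma_\sharp$ is bijective for $n\ge2$, and injective with image $K$ for $n=1$. By \eqref{eq:kappa}, $\kappa^1$ is bijective at $Y$, and for $n\ge2$ the map $\kappa^n$ is bijective at $Y$ if $\kappa^{n-1}$ is bijective at $\Omega Y$. Induction on $n$ finishes the proof.
\end{proof}

The projective $Q$ serves to present $\mathbb E(Y,-)$ as a quotient of a representable functor, so that the Yoneda lemma controls the natural transformations out of it. The counterexamples withhold such presentations (Remark~\ref{rem:noproj}).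

\section{Two double duals}\label{sec:duals}

Let $\mathbb N=\{1,2,\dots\}$ and $k=\mathbb Z/2$. Let $L=\mathbb Z^{(\mathbb N)}$ be the free abelian group with basis $(b_i)$, and $V=k^{(\mathbb N)}$ the $k$-vector space with basis $(e_i)$. Let $\pi\colon L\to V$, $b_i\mapsto e_i$, and $q\colon\mathbb Z\to k$ be the reductions modulo $2$. Put $L^*=\mathrm{Hom}(L,\mathbb Z)=\mathbb Z^{\mathbb N}$ and $V^*=\mathrm{Hom}(V,k)=k^{\mathbb N}$.

\begin{theorem}[Specker \cite{Specker}]\label{thm:specker}
Every additive map $\lambda\colon\mathbb Z^{\mathbb N}\to\mathbb Z$ is a finite integral combination of coordinate projections.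
\end{theorem}

\begin{proof}
Let $\epsilon_i\in\mathbb Z^{\mathbb N}$ be the unit vectors. Suppose that $\lambda(\epsilon_i)\ne0$ for infinitely many $i$. Restricting $\lambda$ to the sequences supported on these $i$, we may assume that $\lambda(\epsilon_i)\ne0$ for all $i$. Put $d_1=1$ and $d_{i+1}=2d_i|\lambda(\epsilon_i)|$. There are uncountably many sequences $(s_id_i)_i$ with $s_i\in\{0,1\}$, so two of them have the same image under $\lambda$. Their difference has a first nonzero entry $\pm d_m$, and its later entries are divisible by $d_{m+1}$, so it equals $\pm d_m\epsilon_m+d_{m+1}z$ for some $z$. Applying $\lambda$ shows that $d_{m+1}$ divides $d_m\lambda(\epsilon_m)$, a nonzero integer of absolute value $d_{m+1}/2$. This is impossible.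

Subtracting a finite combination of projections, we may thus assume that $\lambda(\epsilon_i)=0$ for all $i$, so that $\lambda$ ignores finitely many entries. Given $x\in\mathbb Z^{\mathbb N}$, write $x_i=2^i\alpha_i+3^i\beta_i$ with integers $\alpha_i,\beta_i$. Deleting the first $n-1$ entries shows that $\lambda((2^i\alpha_i)_i)$ is divisible by $2^n$ for every $n$, hence is $0$. The same argument with $3$ gives $\lambda((3^i\beta_i)_i)=0$. So $\lambda(x)=0$.
\end{proof}

\begin{corollary}\label{cor:specker}
Let $L'$ be a free abelian group of finite or countably infinite rank. Every additive map $\mathrm{Hom}(L',\mathbb Z)\to\mathbb Z$ is $f\mapsto f(l)$ for a unique $l\in L'$.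
\end{corollary}

\begin{proof}
A basis identifies $\mathrm{Hom}(L',\mathbb Z)$ with $\mathbb Z^r$ or $\mathbb Z^{\mathbb N}$, and a combination $\sum n_if(b_i)$ of projections is evaluation at $\sum n_ib_i$. The coordinate functions separate the points of $L'$.
\end{proof}

Modulo $2$ the statement fails. For $v\in V$ let $\mathrm{ev}_v\colon V^*\to k$, $h\mapsto h(v)$. The finitely supported sequences form a proper subspace of $k^{\mathbb N}=V^*$, so there is a nonzero linear map that vanishes on it. If such a map were $\mathrm{ev}_v$, evaluating on the coordinate functionals would give $v=0$. \emph{We fix from now on a linear map $\xi\colon V^*\to k$ that is not of the form $\mathrm{ev}_v$.} The following lemma says that $\xi$ cannot be lifted to $L$; both halves of Theorem~\ref{thm:A} reduce to it.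

\begin{lemma}\label{lem:lift}
Let $\lambda\colon L^*\to\mathbb Z$ be additive, and let $\beta\colon V^*\to k$ be a map such that $\beta(h)=q(\lambda(f))$ whenever $f\in L^*$ and $h\in V^*$ satisfy $qf=h\pi$. Then $\beta=\mathrm{ev}_{v_0}$ for some $v_0\in V$. In particular $\beta\ne\xi$.
\end{lemma}

\begin{proof}
Let $l\in L$ with $\lambda(f)=f(l)$ for all $f$, and put $v_0=\pi(l)$. Given $h$, let $f(b_i)$ be an integer that reduces to $h(e_i)$. Then $qf=h\pi$, so $\beta(h)=qf(l)=h(v_0)$.
\end{proof}

Although $\xi$ is not a vector, it looks like one in every finite quotient of $V$. Let $U\subset V$ be a subspace of finite codimension. The finite-dimensional space $V/U$ is its own double dual, so the restriction of $\xi$ to $(V/U)^*\subset V^*$ is evaluation at a unique $v_U\in V/U$. If $U'\subset U$ also has finite codimension, then $(V/U)^*\subset(V/U')^*$, so $v_{U'}$ maps to $v_U$. Say that $v\in V$ \emph{represents $\xi$ modulo $U$} if its class is $v_U$. We have shown: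
\begin{equation}\label{eq:rep}
\text{if $U'\subset U$ and $v$ represents $\xi$ modulo $U'$, then $v$ represents $\xi$ modulo $U$.}
\end{equation}
Such subspaces arise as follows: an additive map from $V$ to a finitely generated abelian group has a kernel of finite codimension, because its image is finitely generated and killed by $2$, hence finite.

\section{The categories}\label{sec:cats}

\subsection{Small and large modules}

We treat two cases at once.
\begin{itemize}
\item \emph{Case A.} $\Lambda=\mathbb Z\oplus V$ is the commutative ring with $V\cdot V=0$, and $\mathcal V$ is the class of $\Lambda$-modules of cardinality less than $\beth_\omega$. Here $\beth_0=\aleph_0$, $\beth_{n+1}=2^{\beth_n}$ and $\beth_\omega=\sup_n\beth_n$.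
\item \emph{Case B.} $\Lambda=\mathbb Z$, and $\mathcal V$ is the class of countable abelian groups.
\end{itemize}
In both cases $\mathcal W\subset\mathcal V$ is the class of $\Lambda$-modules that are finitely generated as abelian groups. The classes $\mathcal W$ and $\mathcal V$ are closed under submodules, quotients and extensions. In Case A the groups $\mathbb Z$, $k$, $L$, $V$ are $\Lambda$-modules through $\Lambda\to\Lambda/V=\mathbb Z$; the ideal $V\subset\Lambda$ carries this structure, and additive maps between such modules are $\Lambda$-linear. In both cases $\mathbb Z,k\in\mathcal W$ and $L,V,\Lambda\in\mathcal V$, and $\mathrm{Hom}_\Lambda(L,\mathbb Z)=L^*$, $\mathrm{Hom}_\Lambda(V,k)=V^*$. The cardinality bounds have one purpose: they keep the category skeletally small while leaving room for injective modules.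

\begin{lemma}\label{lem:injmod}
Every $M\in\mathcal V$ embeds in an injective $\Lambda$-module $J\in\mathcal V$.
\end{lemma}

\begin{proof}
Write the group $M$ as $\mathbb Z^{(M)}/K$ and let $D=\mathbb Q^{(M)}/K\supset M$, a divisible group with $|D|\le\max(|M|,\aleph_0)$. The module $J=\mathrm{Hom}_{\mathbb Z}(\Lambda,D)$ is injective because $\mathrm{Hom}_\Lambda(-,J)\cong\mathrm{Hom}_{\mathbb Z}(-,D)$ is exact, and $m\mapsto(\lambda\mapsto\lambda m)$ embeds $M$ in $J$. In Case B, $J=D$ is countable. In Case A, $\Lambda$ is countable, and $|D|\le\beth_n$ gives $|J|\le\beth_n^{\aleph_0}\le2^{\beth_n}=\beth_{n+1}$.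
\end{proof}

Let $D(\Lambda)$ be the derived category of $\Lambda$-modules, and write $H_j=H^{-j}$. Let $\mathcal Q\subset D(\Lambda)$ be the full subcategory of all $X$ with $H_0(X)\in\mathcal W$, $H_1(X)\in\mathcal V$ and $H_j(X)=0$ for $j\ne0,1$. For a triangle $Y\to B\to X\to Y[1]$ with $X,Y\in\mathcal Q$, the exact sequence
\[
0\to H_1Y\to H_1B\to H_1X\to H_0Y\to H_0B\to H_0X\to0
\]
shows that $B\in\mathcal Q$. An object $X\in\mathcal Q$ lies in a triangle $H_1(X)[1]\to X\to H_0(X)\to H_1(X)[2]$, so it is determined up to isomorphism by two modules in $\mathcal V$ and a class in $\mathrm{Ext}^2_\Lambda$. Hence $\mathcal Q$ is skeletally small.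

\subsection{The object $P$}

We need an injective object that corepresents $H_0$ on $\mathcal Q$. The module $\Lambda$ corepresents $H_0$, but in Case A it does not lie in $\mathcal Q$, and in Case B it is not injective there, as $D(\mathbb Z)(\mathbb Z[1],\mathbb Z[1])\ne0$. So we adjoin a copy of $\Lambda$ that maps to the objects of $\mathcal Q$ as $\Lambda$ does but receives nothing from them.

Let $\mathcal A$ be the category of arrows $(M_1\to M_2)$ of $\Lambda$-modules, which is the category of modules over the ring of triangular $2\times2$ matrices over $\Lambda$, and let $\mathcal T=D(\mathcal A)$. Consider the exact functors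
\[
e_j(M_1\to M_2)=M_j,\qquad i(M)=(M\to0),\qquad d(M)=(M\xrightarrow{=}M).
\]
A morphism $d(M)\to(N_1\to N_2)$ is the same as a map $M\to N_1$, a morphism $(N_1\to N_2)\to i(M)$ is the same as a map $N_1\to M$, and a morphism $(N_1\to N_2)\to d(M)$ is the same as a map $N_2\to M$. Thus $d\dashv e_1\dashv i$ and $e_2\dashv d$. Exact functors act termwise on complexes and preserve quasi-isomorphisms, and units and counits act termwise too, so these adjunctions hold on the derived categories. Since $e_1i=\mathrm{id}$, the functor $i\colon D(\Lambda)\to\mathcal T$ is fully faithful. Put $P=d(\Lambda)$. From $e_1i=e_1d=\mathrm{id}$ and $e_2i=0$ we get, for $X\in D(\Lambda)$ and $n\in\mathbb Z$,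
\begin{equation}\label{eq:hom}
\mathcal T(P,iX[n])=H_{-n}(X),\qquad\mathcal T(P,P[n])=H^n(\Lambda),\qquad\mathcal T(iX,P[n])=0 .
\end{equation}

\subsection{The category $\mathcal C$}

Let $\mathcal C$ be the full subcategory of $\mathcal T$ on the objects $(m,X)=P^m\oplus iX$ with $m\ge0$ and $X\in\mathcal Q$. It is skeletally small. By \eqref{eq:hom} a morphism $(n,X)\to(m,Y)$ is a triple $(a,c,b)$, where $a$ is an $m\times n$ matrix over $\Lambda=\mathcal T(P,P)$, $c$ is a row of $n$ elements of $H_0(Y)=\mathcal T(P,iY)$, and $b\in D(\Lambda)(X,Y)$. Precomposition with $\lambda\in\mathcal T(P,P)$ acts on $H_0(Y)$ as multiplication by $\lambda$, and composition is that of lower triangular matrices: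
\begin{equation}\label{eq:comp}
(a',c',b')\circ(a,c,b)=(a'a,\ c'a+H_0(b')c,\ b'b).
\end{equation}
For $C=(n,X)$ and $A=(m,Y)$, all components of a morphism $C\to A[1]$ that involve $P$ vanish by \eqref{eq:hom}, so
\begin{equation}\label{eq:ext}
\mathcal T(C,A[1])=D(\Lambda)(X,Y[1]),
\end{equation}
and a morphism $(a,c,b)$ acts on these groups through $b$ alone. Given $\delta$ in the group \eqref{eq:ext}, complete it to a triangle $Y\to B'\to X\xrightarrow{\delta}Y[1]$ in $D(\Lambda)$; then $B'\in\mathcal Q$. The direct sum of its image under $i$ and the split triangle $P^m\to P^{m+n}\to P^n\xrightarrow{0}P^m[1]$ is a triangle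
\begin{equation}\label{eq:standard}
(m,Y)\xrightarrow{x_0}(m+n,B')\xrightarrow{y_0}(n,X)\xrightarrow{\delta}(m,Y)[1]
\end{equation}
in which $x_0$ and $y_0$ have zero $c$-components. So $\mathcal C$ is extension-closed in $\mathcal T$, hence extriangulated, and \eqref{eq:ext} shows that $P$ is projective and injective.

For $W\in\mathcal W$ we write $W$ for $(0,W)$, and for $M\in\mathcal V$ we write $M[1]$ for $(0,M[1])$. Then
\begin{equation}\label{eq:basic}
\mathcal C(P,W)=W,\qquad\mathcal C(P,M[1])=0,\qquad\mathbb E(M[1],W)=\mathrm{Hom}_\Lambda(M,W).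
\end{equation}
In the last identification $f$ corresponds to $f[1]$, so $w_*f=wf$ for $w\colon W\to W'$ and $m[1]^*f=fm$ for $m\colon M'\to M$. Let $\iota_W\in\mathbb E(W[1],W)$ correspond to $\mathrm{id}_W$; it is realized by $W\to0\to W[1]$. A short exact sequence $0\to N\to M\to M''\to0$ in $\mathcal V$ gives an $\mathfrak s$-triangle $N[1]\to M[1]\to M''[1]\dashrightarrow$.

\subsection{$\mathcal C$ is topological}\label{ss:top}

An exact $\infty$-category \cite{Barwick} is an additive $\infty$-category with two classes of morphisms, \emph{ingressive} and \emph{egressive}, that contain the equivalences and are closed under composition. Maps from $0$ are ingressive and maps to $0$ are egressive. Pushouts of ingressive maps exist and are ingressive, and pullbacks of egressive maps exist and are egressive. Finally, the pullback squares of an ingressive and an egressive map with common target coincide with the pushout squares of an ingressive and an egressive map with common source. When one corner of such a square is $0$, it is an exact sequence $A\to B\to C$. In the natural extriangulated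 structure on the homotopy category, $\mathbb E(C,A)$ classifies the exact sequences with end terms $A$ and $C$, and $\mathfrak s$ takes their images.

The category $\mathcal T$ is the homotopy category of the stable $\infty$-category $\mathcal D(\mathcal A)$ \cite[\S1.3.5]{Lurie}. Let $\mathcal E\subset\mathcal D(\mathcal A)$ be the full subcategory of objects equivalent to an object of $\mathcal C$. Call a map of $\mathcal E$ ingressive if its cofiber lies in $\mathcal E$, and egressive if its fiber lies in $\mathcal E$. The cofiber of a composite is an extension of the two cofibers, so ingressive maps compose. If $A\to B$ is ingressive with cofiber $C$ and $A\to A'$ is a map of $\mathcal E$, the pushout $B'$ in $\mathcal D(\mathcal A)$ is an extension of $C$ by $A'$, so $B'\in\mathcal E$ and $A'\to B'$ is ingressive. The egressive statements are dual. In a stable $\infty$-category pushout squares and pullback squares coincide, and parallel sides of such a square have the same fiber and the same cofiber; this gives the last axiom. The exact sequences are the cofiber sequences with all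 terms in $\mathcal E$, and cofiber sequences with end terms $A$ and $C$ are classified by maps $C\to A[1]$. Hence the natural extriangulated structure is the one inherited from $\mathcal T$, and $\mathcal C$ is topological.

\subsection{Enough injectives}

\begin{lemma}\label{lem:inj}
The category $\mathcal C\subset\mathcal T$ satisfies the hypothesis of Lemma~\ref{lem:ambient}. Hence $\mathcal C$ has enough injectives, and $T^\bullet$ is a prolongation.
\end{lemma}

\begin{proof}
Recall that for an injective module $J$ the functor $H_n$ induces an isomorphism $D(\Lambda)(Z,J[n])\cong\mathrm{Hom}_\Lambda(H_n(Z),J)$. Let $(m,Y)\in\mathcal C$. By Lemma~\ref{lem:injmod} there is a monomorphism $H_1(Y)\to J$ with $J\in\mathcal V$ injective; it comes from a map $Y\to J[1]$. The homology sequence of its cone $S$ is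
\[
0\to H_2S\to H_1Y\to J\to H_1S\to H_0Y\to0\to H_0S\to0,
\]
and $H_jS=0$ in the other degrees. So $H_2S=0=H_0S$, and $H_1S$ is an extension of $H_0Y\in\mathcal W\subset\mathcal V$ by a quotient of $J$. Thus $S\in\mathcal Q$, and we get an $\mathfrak s$-triangle $(m,Y)\to(m,J[1])\to(0,S)\dashrightarrow$. For $(a,X)\in\mathcal C$ and $n\ge1$, the components of a morphism $(a,X)\to(m,J[1])[n]$ that involve $P$ vanish by \eqref{eq:hom}, and $D(\Lambda)(X,J[n+1])=\mathrm{Hom}_\Lambda(H_{n+1}X,J)=0$.
\end{proof}

\section{The pairing and the failure of the comparison}\label{sec:pairing}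

This section applies to both cases. Let $G^\bullet$ be a prolongation. For $M\in\mathcal V$, $W\in\mathcal W$, $y\in G^{-1}(P,M[1])$ and $f\in\mathrm{Hom}_\Lambda(M,W)=\mathbb E(M[1],W)$ put
\[
\langle y,f\rangle_G=f_\sharp\,y\in\mathcal C(P,W)=W .
\]
This is the value of $\kappa^1(y)$ at $f$. We omit the subscript when $G^\bullet$ is clear.

\begin{lemma}\label{lem:pair}
\begin{itemize}
\item[(P1)] The pairing is biadditive.
\item[(P2)] $\langle y,wf\rangle=w\langle y,f\rangle$ for $w\colon W\to W'$ in $\mathcal W$.
\item[(P3)] $\langle m[1]_*y',f\rangle=\langle y',fm\rangle$ for $m\colon M'\to M$ in $\mathcal V$ and $y'\in G^{-1}(P,M'[1])$.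
\item[(P4)] $\langle\varphi(y),f\rangle_F=\langle y,f\rangle_G$ for a morphism of prolongations $\varphi\colon G^\bullet\to F^\bullet$.
\item[(P5)] $T^{-1}(P,M[1])=M$, and $\langle y,f\rangle_T=f(y)$.
\item[(P6)] The map $G^{-1}(P,W[1])\to W$, $y\mapsto\langle y,\mathrm{id}_W\rangle=(\iota_W)_\sharp y$, is bijective.
\item[(P7)] For an epimorphism $p\colon M\to M''$ in $\mathcal V$, the map $p[1]_*\colon G^{-1}(P,M[1])\to G^{-1}(P,M''[1])$ is surjective.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) follows from Lemma~\ref{lem:add}. By (D1), $(w_*f)_\sharp=w_*f_\sharp$ and $(m[1]^*f)_\sharp=f_\sharp\,m[1]_*$, which are (P2) and (P3). (P4) holds because $\varphi$ commutes with $f_\sharp$ and $\varphi^0=\mathrm{id}$. For (P5), $T^{-1}(P,M[1])=\mathcal T(P,iM)=M$ by \eqref{eq:hom}, and $f_\sharp y=i(f)\circ y$. (P6) is (D2) for $W\to0\to W[1]$. For (P7), let $N=\ker p$; in the sequence (D2) for $N[1]\to M[1]\to M''[1]$ the term after $G^{-1}(P,M''[1])$ is $\mathcal C(P,N[1])=0$.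
\end{proof}

We first compare $G^{-1}(P,-)$ with $\mathbb E_{\mathrm I}^{-1}(P,-)$ in finite rank, where nothing goes wrong.

\begin{example}\label{ex:finite}
Let $W\in\mathcal W$. By (D2) for $W\to0\to W[1]$, the map $g\mapsto g_*\iota_W$ is an isomorphism $\mathcal C(W,-)\to\mathbb E(W[1],-)$. By the Yoneda lemma, $\eta\mapsto\eta(\iota_W)$ is then an isomorphism $\mathbb E_{\mathrm I}^{-1}(P,W[1])\to\mathcal C(P,W)=W$. Its composite with $\kappa^1$ is the bijection (P6). So $\kappa^1$ is bijective at $W[1]$, and both groups are $W$. The identification is natural, since $\langle w[1]_*y,\mathrm{id}_{W'}\rangle=\langle y,w\rangle=w\langle y,\mathrm{id}_W\rangle$. In particular both functors send $\mathbb Z^r[1]\to k^r[1]$ to the reduction $\mathbb Z^r\to k^r$, which is surjective. The argument uses only that $W$ and $W[1]$ both lie in $\mathcal C$. It would apply to $V$ if $V$ were allowed in degree $0$; this is why $H_0$ is required to be finitely generated.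
\end{example}

In infinite rank, $L$ and $V$ are not objects of $\mathcal C$, and the two functors part ways at $\pi[1]\colon L[1]\to V[1]$. A prolongation still sees only $V$.

\begin{lemma}\label{lem:V}
For every prolongation $G^\bullet$ and every $y\in G^{-1}(P,V[1])$ there is $v_0\in V$ with $\langle y,h\rangle=h(v_0)$ for all $h\in V^*$.
\end{lemma}

\begin{proof}
By (P7), $y=\pi[1]_*z$ with $z\in G^{-1}(P,L[1])$. The map $\lambda(f)=\langle z,f\rangle$, $L^*\to\mathbb Z$, is additive by (P1). If $qf=h\pi$, then $\langle y,h\rangle=\langle z,h\pi\rangle=\langle z,qf\rangle=q\lambda(f)$ by (P3) and (P2). Lemma~\ref{lem:lift} applies.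
\end{proof}

The group $\mathbb E_{\mathrm I}^{-1}(P,V[1])$, by contrast, sees $\xi$.

\begin{proposition}\label{prop:A2}
In Cases A and B, the map $\pi[1]_*\colon\mathbb E_{\mathrm I}^{-1}(P,L[1])\to\mathbb E_{\mathrm I}^{-1}(P,V[1])$ is not surjective. Consequently $F^{-1}(P,-)\not\cong\mathbb E_{\mathrm I}^{-1}(P,-)$ for every prolongation $F^\bullet$.
\end{proposition}

\begin{proof}
We define $\eta\in\mathrm{Nat}(\mathbb E(V[1],-),\mathcal C(P,-))$. Let $\theta\in\mathbb E(V[1],(m,X))=D(\Lambda)(V,X)$. Since $H_0(X)$ is a finitely generated group, the kernel $U_\theta$ of $H_0(\theta)\colon V\to H_0(X)$ has finite codimension. Put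
\[
\eta(\theta)=(0,H_0(\theta)(v))\in\Lambda^m\oplus H_0(X)=\mathcal C(P,(m,X)),
\]
where $v$ represents $\xi$ modulo $U_\theta$; the value does not depend on the choice of $v$. For $\theta,\theta'$ choose $v$ representing $\xi$ modulo $U_\theta\cap U_{\theta'}\subset U_{\theta+\theta'}$. By \eqref{eq:rep} this $v$ computes $\eta(\theta)$, $\eta(\theta')$ and $\eta(\theta+\theta')$, so $\eta$ is additive. A morphism $(a,c,b)\colon(m,X)\to(m',X')$ sends $\theta$ to $b\theta$ and, by \eqref{eq:comp}, sends $(0,w)$ to $(0,H_0(b)w)$. As $U_\theta\subset U_{b\theta}$, the same $v$ computes $\eta(\theta)$ and $\eta(b\theta)$, so $\eta$ is natural. For $h\in V^*=\mathbb E(V[1],k)$ we have $h\in(V/\ker h)^*$, so $\eta(h)=h(v)=\xi(h)$.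

Suppose that $\eta=\pi[1]_*\zeta=\zeta\circ\pi[1]^*$ with $\zeta\in\mathbb E_{\mathrm I}^{-1}(P,L[1])$. The component of $\zeta$ at $\mathbb Z$ is an additive map $\lambda\colon L^*=\mathbb E(L[1],\mathbb Z)\to\mathcal C(P,\mathbb Z)=\mathbb Z$. If $qf=h\pi$, naturality of $\zeta$ along $q$ gives $\xi(h)=\eta(h)=\zeta(h\pi)=\zeta(q_*f)=q\lambda(f)$. This contradicts Lemma~\ref{lem:lift}.

An isomorphism of functors $F^{-1}(P,-)\cong\mathbb E_{\mathrm I}^{-1}(P,-)$ would identify the two maps $\pi[1]_*$, and the one for $F^{-1}$ is surjective by (P7).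
\end{proof}

In Case A this proves Theorem~\ref{thm:A}(2).

\section{No universal prolongation in Case A}\label{sec:twist}

To rule out a universal prolongation we need a second prolongation that is incompatible with $T^\bullet$. The triangular shape \eqref{eq:comp} of the morphisms of $\mathcal C$ provides one: the $c$-component can be modified without affecting $\mathbb E$.

\subsection{Twisting}

\begin{lemma}\label{lem:twist}
Let $u=(u_W)_{W\in\mathcal W}$ be an automorphism of the identity functor of $\mathcal W$. There is a prolongation $T_u^\bullet$ with $T_u^{-1}(P,M[1])=M$ and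
\begin{equation}\label{eq:twist}
\langle y,f\rangle_{T_u}=u_W^{-1}f(y)\qquad(y\in M,\ f\colon M\to W).
\end{equation}
\end{lemma}

\begin{proof}
Let $\Phi\colon\mathcal C\to\mathcal C$ be the identity on objects, and $\Phi(a,c,b)=(a,u_{H_0(Y)}c,b)$ for $(a,c,b)\colon(n,X)\to(m,Y)$. In \eqref{eq:comp}, $u(c'a)=(uc')a$ because $u$ is $\Lambda$-linear, and $uH_0(b')c=H_0(b')uc$ because $u$ is natural. So $\Phi$ is an additive functor, with inverse defined by $u^{-1}$. It has two properties.
\begin{itemize}
\item[(a)] $\Phi(f)_*\delta=f_*\delta$ and $\Phi(f)^*\delta=f^*\delta$ for extension classes $\delta$, because $f$ acts on $\mathbb E$ through its $b$-component.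
\item[(b)] If $(x,y)$ realizes $\delta$, so does $(\Phi x,\Phi y)$. Indeed, $\Phi$ fixes the maps $x_0,y_0$ of \eqref{eq:standard}, and $(x,y)=(\beta x_0,y_0\beta^{-1})$ for an isomorphism $\beta$, so $(\Phi x,\Phi y)=(\Phi(\beta)x_0,y_0\Phi(\beta)^{-1})$.
\end{itemize}
Let $\Phi^*T^\bullet$ have the same groups and connecting morphisms as $T^\bullet$, with a morphism $f$ acting in either variable as $\Phi(f)$ acts on $T^\bullet$. It is a bivariant $\delta$-functor. The connecting morphisms remain natural. For (D1), (a) gives $(a_*\delta)_\sharp=(\Phi(a)_*\delta)_\sharp=\Phi(a)_*\delta_\sharp$, and the other three identities follow by the same substitution. The sequences (D2) for $(x,y,\delta)$ are those of $T^\bullet$ for $(\Phi x,\Phi y,\delta)$, which are exact by (b). (D3) is unchanged.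

For $n\ge1$, morphisms act on $\mathbb E^n$ through the first or the last tensor factor, so $\Phi^*T^n=\mathbb E^n$ as bifunctors by (a). In degree $0$, $\Phi(agc)=\Phi(a)\Phi(g)\Phi(c)$ says that $g\mapsto\Phi(g)$ is an isomorphism of bifunctors $\mathcal C(-,-)\to\Phi^*T^0$. Let $T_u^\bullet$ be obtained from $\Phi^*T^\bullet$ by transport along this isomorphism in degree $0$ and along identities in the other degrees. Its connecting morphisms from degree $0$ to degree $1$ are $g\mapsto\Phi(g)^*\delta=g^*\delta$ and $g\mapsto\Phi(g)_*\delta=g_*\delta$, so $T_u^\bullet$ is a prolongation. Its connecting morphisms from degree $-1$ to degree $0$ are those of $T^\bullet$ followed by $\Phi^{-1}$. On $\mathcal C(P,W)=W$ the map $\Phi^{-1}$ is $u_W^{-1}$, so (P5) gives \eqref{eq:twist}.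
\end{proof}

From now on we are in Case A. Let $j_0\colon V\to\Lambda$ be the inclusion and $\varepsilon\colon\Lambda\to\Lambda/V=\mathbb Z$ the projection. To detect a twist we use the smallest modules on which $V$ acts nontrivially. For $0\ne h\in V^*$, the subspace $\ker h$ is an ideal of $\Lambda$ because $V\cdot V=0$. Let $g_h\colon\Lambda\to W_h=\Lambda/\ker h$ be the projection. As a group $W_h\cong\mathbb Z\oplus V/\ker h\cong\mathbb Z\oplus k$, so $W_h\in\mathcal W$, and there is an injective $\Lambda$-linear map $j_h\colon k\to W_h$ with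
\begin{equation}\label{eq:jh}
j_hh=g_hj_0 .
\end{equation}

\begin{example}[Twisting by a unit of $\Lambda$]\label{ex:unit}
Let $v\in V$, and let $u_W$ be multiplication by the unit $1+v$, with inverse $1-v$. For $1\in\Lambda=T^{-1}(P,\Lambda[1])=T_u^{-1}(P,\Lambda[1])$ we compute with (P5), \eqref{eq:twist} and \eqref{eq:jh}:
\[
\langle1,\varepsilon\rangle_T-\langle1,\varepsilon\rangle_{T_u}=0,\qquad
\langle1,g_h\rangle_T-\langle1,g_h\rangle_{T_u}=g_h(1)-(1-v)g_h(1)=g_h(v)=j_h(h(v)).
\]
So $\mathbb Z$ does not see the twist, while $W_h$ reads off the bit $h(v)$. The discrepancy is accounted for by an element of $T^{-1}$: it equals $\langle j_0[1]_*v,-\rangle_T$ with $v\in V=T^{-1}(P,V[1])$. This is consistent with Lemma~\ref{lem:V}. We now replace $v$ by $\xi$, for which no such element can exist.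
\end{example}

\subsection{The twist by $1+\xi$}

Let $W\in\mathcal W$. The group $\mathrm{End}_{\mathbb Z}(W)$ is finitely generated, so the kernel $U_W$ of the action $V\to\mathrm{End}_{\mathbb Z}(W)$ has finite codimension. Let $\xi_W\colon W\to W$ be multiplication by any $v\in V$ that represents $\xi$ modulo $U_W$. It does not depend on $v$, it is $\Lambda$-linear since $\Lambda$ is commutative, and $\xi_W^2=0$ since $v^2=0$. For $w\colon W\to W'$ choose $v$ representing $\xi$ modulo $U_W\cap U_{W'}$; by \eqref{eq:rep} both $\xi_W$ and $\xi_{W'}$ are multiplication by $v$, so $w\xi_W=\xi_{W'}w$. Hence $u_W=1+\xi_W$ defines an automorphism $u$ of the identity functor of $\mathcal W$, with $u_W^{-1}=1-\xi_W$.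

\begin{proposition}\label{prop:A1}
In Case A, with $u=1+\xi$, no prolongation $F^\bullet$ admits morphisms of prolongations from both $T^\bullet$ and $T_u^\bullet$.
\end{proposition}

\begin{proof}
Suppose that $\varphi\colon T^\bullet\to F^\bullet$ and $\psi\colon T_u^\bullet\to F^\bullet$ are such morphisms, and put $\alpha=\varphi(1)-\psi(1)\in F^{-1}(P,\Lambda[1])$. By (P1), (P4), (P5) and \eqref{eq:twist}, for $f\colon\Lambda\to W$,
\begin{equation}\label{eq:alpha}
\langle\alpha,f\rangle=f(1)-(1-\xi_W)f(1)=\xi_W(f(1)).
\end{equation}

First we show that $\alpha$ comes from $V[1]$. Since $V$ acts as zero on $\mathbb Z$, we have $\xi_{\mathbb Z}=0$, so $\langle\varepsilon[1]_*\alpha,\mathrm{id}_{\mathbb Z}\rangle=\langle\alpha,\varepsilon\rangle=0$ by (P3) and \eqref{eq:alpha}. By (P6), $\varepsilon[1]_*\alpha=0$. By (D2) for $V[1]\to\Lambda[1]\to\mathbb Z[1]$, there is $y\in F^{-1}(P,V[1])$ with $\alpha=j_0[1]_*y$. Let $v_0\in V$ be as in Lemma~\ref{lem:V} for $y$.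

Now let $0\ne h\in V^*$ and compute $\langle\alpha,g_h\rangle$ in two ways. By (P3), \eqref{eq:jh} and (P2),
\[
\langle\alpha,g_h\rangle=\langle y,g_hj_0\rangle=\langle y,j_hh\rangle=j_h\langle y,h\rangle=j_h(h(v_0)).
\]
On the other hand, $v\in V$ annihilates the cyclic module $W_h$ if and only if $g_h(v)=0$, so $U_{W_h}=\ker h$. As $(V/\ker h)^*=\{0,h\}$, a vector $v$ represents $\xi$ modulo $\ker h$ exactly when $h(v)=\xi(h)$. For such $v$, \eqref{eq:alpha} and \eqref{eq:jh} give
\[
\langle\alpha,g_h\rangle=v\,g_h(1)=g_h(v)=j_h(h(v))=j_h(\xi(h)).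
\]
Since $j_h$ is injective, $\xi(h)=h(v_0)$ for all $h\ne0$, and trivially for $h=0$. So $\xi=\mathrm{ev}_{v_0}$, contrary to the choice of $\xi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\mathcal C$ and $P$ from Case A. Section~\ref{sec:cats} shows that they have the stated properties and that $T^\bullet$ is a prolongation. A universal prolongation would receive morphisms from $T^\bullet$ and $T_u^\bullet$, which Proposition~\ref{prop:A1} excludes. Part (2) is Proposition~\ref{prop:A2}.
\end{proof}

\begin{remark}
The argument needs $\Lambda\notin\mathcal W$. In Case B, where $\Lambda=\mathbb Z\in\mathcal W$, naturality along the maps $\mathbb Z\to W$ forces every automorphism $u$ of the identity functor of $\mathcal W$ to be multiplication by $u_{\mathbb Z}(1)=\pm1$.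
\end{remark}

\section{A universal prolongation in Case B}\label{sec:B}

Let $\Lambda=\mathbb Z$ and write $\mathcal C_0$ for $\mathcal C$. By Section~\ref{sec:cats} and Proposition~\ref{prop:A2}, Theorem~\ref{thm:B} follows from the next statement.

\begin{proposition}\label{prop:univ}
In Case B the ambient prolongation $T^\bullet$ is universal.
\end{proposition}

\subsection{The structure of $\mathcal C_0$}

Since $\mathrm{Ext}^2_{\mathbb Z}=0$, the triangle $H_1(X)[1]\to X\to H_0(X)\to H_1(X)[2]$ splits for $X\in\mathcal Q$. So every object of $\mathcal C_0$ is isomorphic to a finite direct sum of \emph{basic objects} $P$, $W$ and $M[1]$ with $W\in\mathcal W$, $M\in\mathcal V$. By \eqref{eq:hom} and $D(\mathbb Z)(N,N'[n])=\mathrm{Ext}^n(N,N')$, which vanishes for $n\ne0,1$, we have $T^n(A,P)=0$ for basic $A$ and $n\in\mathbb Z$, except for $T^0(P,P)=\mathbb Z$. The remaining groups $T^n(A,B)$ in degrees $-1,0,1$ are as follows.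
\[
\begin{array}{c|cc|cc|cc}
&\multicolumn{2}{c|}{T^{-1}(A,B)}&\multicolumn{2}{c|}{\mathcal C_0(A,B)}&\multicolumn{2}{c}{\mathbb E(A,B)}\\
A\backslash B&W'&M'[1]&W'&M'[1]&W'&M'[1]\\ \hline
P&0&M'&W'&0&0&0\\
W&0&\mathrm{Hom}(W,M')&\mathrm{Hom}(W,W')&\mathrm{Ext}^1(W,M')&\mathrm{Ext}^1(W,W')&0\\
M[1]&0&0&0&\mathrm{Hom}(M,M')&\mathrm{Hom}(M,W')&\mathrm{Ext}^1(M,M')
\end{array}
\]
The same computation gives $T^{-n}=0$ for $n\ge2$. Put $H_1(B)=T^{-1}(P,B)$, so that $H_1(P)=H_1(W)=0$ and $H_1(M[1])=M$. Three facts will be used.
\begin{itemize}
\item[(B1)] The natural map $T^{-1}(A,B)\to\mathrm{Hom}(\mathcal C_0(P,A),H_1(B))$, $\theta\mapsto(c\mapsto c^*\theta)$, is bijective.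
\item[(B2)] The natural map $\mathcal C_0(M[1],B)\to\mathrm{Hom}(M,H_1(B))$, $g\mapsto H_1(g)$, is bijective.
\item[(B3)] For an $\mathfrak s$-triangle $A\to B\to C\dashrightarrow$, the map $H_1(A)\to H_1(B)$ is injective.
\end{itemize}
Both sides in (B1) and (B2) are additive, so we may take basic objects. Both sides vanish unless $B=M'[1]$. Then (B1) is the identity of $\mathrm{Hom}(\mathbb Z,M')=M'$, of $\mathrm{Hom}(W,M')$ or of $0$ for $A=P$, $W$ or $M[1]$, and (B2) is the identity of $\mathrm{Hom}(M,M')$. (B3) holds because $T^{-2}(P,C)=0$.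

\begin{remark}\label{rem:noproj}
The category $\mathcal C_0$ does not have enough projectives. If $M[1]$ is projective, then $\mathrm{Ext}^1(M,N)=0$ for all countable $N$, so a countable free presentation of $M$ splits and $M$ is free; then $\mathrm{Hom}(M,\mathbb Z)=\mathbb E(M[1],\mathbb Z)=0$ gives $M=0$. So $H_1(Q)=0$ for projective $Q$. An $\mathfrak s$-triangle $K\to Q\to L[1]\dashrightarrow$ would then embed $L=H_1(L[1])$ in the finitely generated group $\mathcal C_0(P,K)$.
\end{remark}

Fix a prolongation $G^\bullet$. We must show that there is exactly one morphism of prolongations $\varphi\colon G^\bullet\to T^\bullet$. By (B1) everything is governed by the component at $P$, and for that component Specker's theorem now works in our favor: it turns the pairing with $z\in G^{-1}(P,L'[1])$ into an element of $L'$. Below, ``free'' means free abelian of finite or countably infinite rank; every $M\in\mathcal V$ is a quotient of a free group, and subgroups of free groups are free.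

\subsection{Uniqueness}

We have $\varphi^n=0$ for $n\le-2$, since $T^n=0$. Put $\tau_B=\varphi^{-1}_{P,B}\colon G^{-1}(P,B)\to H_1(B)$. For $y\in G^{-1}(A,B)$ and $c\colon P\to A$, naturality gives $c^*\varphi(y)=\tau_B(c^*y)$, so $\tau$ determines $\varphi^{-1}$ by (B1). As $\tau$ is natural and $H_1(P)=H_1(W)=0$, it is determined by the maps $\tau_{M[1]}$. For $L'$ free, (P4) and (P5) give $f(\tau_{L'[1]}z)=\langle z,f\rangle_G$ for all $f\colon L'\to\mathbb Z$, which determines $\tau_{L'[1]}z$. For an epimorphism $p\colon L'\to M$, every $y\in G^{-1}(P,M[1])$ has the form $p[1]_*z$ by (P7), and $\tau_{M[1]}y=p(\tau_{L'[1]}z)$.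

\subsection{Construction of $\varphi$}

We reverse the uniqueness argument. For $L'$ free and $z\in G^{-1}(P,L'[1])$, (P1) and Corollary~\ref{cor:specker} give a unique $t_{L'}(z)\in L'$ with $\langle z,f\rangle=f(t_{L'}z)$ for all $f\colon L'\to\mathbb Z$. By uniqueness $t_{L'}$ is additive. It is natural for maps $m\colon L''\to L'$ of free groups, because $f(t_{L'}m[1]_*z)=\langle z,fm\rangle=f(m\,t_{L''}z)$ by (P3).

Let $0\to K\xrightarrow{s}L'\xrightarrow{p}M\to0$ be exact with $L'$ free. By (D2) and (P7) the sequence $G^{-1}(P,K[1])\to G^{-1}(P,L'[1])\to G^{-1}(P,M[1])\to0$ is exact, and $p\,t_{L'}s[1]_*=ps\,t_K=0$. So there is a unique additive map $t_M\colon G^{-1}(P,M[1])\to M$ with $t_Mp[1]_*=p\,t_{L'}$. Let $m\colon M\to M_1$ be a map, $p_1\colon L_1\to M_1$ an epimorphism from a free group, and $\tilde m\colon L'\to L_1$ a lift with $p_1\tilde m=mp$. Then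
\[
t_{M_1}m[1]_*p[1]_*=t_{M_1}p_1[1]_*\tilde m[1]_*=p_1t_{L_1}\tilde m[1]_*=p_1\tilde m\,t_{L'}=m\,t_Mp[1]_* ,
\]
so $t_{M_1}m[1]_*=m\,t_M$. With $m=\mathrm{id}$ this shows that $t_M$ does not depend on $p$; in general it shows that $t$ is natural.

Put $\tau_{M[1]}=t_M$, $\tau_P=0$, $\tau_W=0$, and define $\tau_B\colon G^{-1}(P,B)\to H_1(B)$ for every $B$ componentwise, using a chosen decomposition of $B$ into basic objects. To see that $\tau$ is natural on $\mathcal C_0$, it suffices to treat morphisms $a\colon B\to B'$ of basic objects. If $B'$ is $P$ or $W'$, the target $H_1(B')$ is zero. Let $B'=M[1]$. If $B=P$ then $a=0$, and $B=M'[1]$ has been treated. Let $B=W$. Then $a\in\mathrm{Ext}^1(W,M)$ is the class of a short exact sequence $0\to M\xrightarrow{x}M'\to W\to0$ with $M'$ countable, and $x[1]\circ a=0$. For $w\in G^{-1}(P,W)$ we get $x(t_Ma_*w)=t_{M'}x[1]_*a_*w=0$, so $t_Ma_*w=0=H_1(a)\tau_Ww$, as $x$ is injective.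

The map $t_M$ computes the pairing with all small targets:
\begin{equation}\label{eq:tau}
\langle y,f\rangle_G=f(t_My)\qquad(y\in G^{-1}(P,M[1]),\ f\colon M\to W).
\end{equation}
Indeed, write $y=p[1]_*z$ as above, choose a surjection $r\colon\mathbb Z^s\to W$, and lift $fp$ to $g\colon L'\to\mathbb Z^s$ with $rg=fp$. Applying (P2) to the coordinate projections gives $\langle z,g\rangle=g(t_{L'}z)$. Hence $\langle y,f\rangle=\langle z,rg\rangle=r\langle z,g\rangle=fp(t_{L'}z)=f(t_My)$.

For $y\in G^{-1}(A,B)$ the map $c\mapsto\tau_B(c^*y)$ is additive; let $\varphi^{-1}(y)\in T^{-1}(A,B)$ be the element that corresponds to it under (B1). This is natural in $A$, since $c^*a^*y=(ac)^*y$, and natural in $B$, since $\tau$ is. Taking $c=\mathrm{id}_P$ shows $\varphi^{-1}_{P,B}=\tau_B$. Put $\varphi^n=\mathrm{id}$ for $n\ge0$ and $\varphi^n=0$ for $n\le-2$. It remains to show that $\varphi$ commutes with the connecting morphisms. For those that end in degree $\le-2$ or start in degree $\ge0$ there is nothing to prove.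

\subsection{From degree $-2$ to degree $-1$}

Let $A\xrightarrow{x}B\xrightarrow{y}C\overset{\delta}{\dashrightarrow}$ be an $\mathfrak s$-triangle. For $w\in G^{-2}(X,C)$ we need $\varphi(\delta_\sharp w)=0$. We have $x_*\varphi(\delta_\sharp w)=\varphi(x_*\delta_\sharp w)=0$, and $x_*$ is injective on $T^{-1}(X,A)$ because $T^{-2}(X,C)=0$. For $w\in G^{-2}(A,X)$ we have $y^*\varphi(\delta^\sharp w)=\varphi(y^*\delta^\sharp w)=0$, and $y^*$ is injective on $T^{-1}(C,X)$ because $T^{-2}(A,X)=0$.

\subsection{The classes $\iota_W$}

The map $\varphi^{-1}$ was built from the maps $f_\sharp$, so its compatibility with the maps $\delta^\sharp$ is the main point. Axiom (D3) links the two kinds. We first show that for $W\in\mathcal W$, any object $B$ and $y\in G^{-1}(W,B)$,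
\begin{equation}\label{eq:iota}
\iota_W^\sharp\varphi(y)=\iota_W^\sharp y\quad\text{in }\mathcal C_0(W[1],B).
\end{equation}
Write $\iota=\iota_W$. By (D2) for $W\to0\to W[1]$, the map $\iota^\sharp\colon G^{-1}(W,B)\to\mathcal C_0(W[1],B)$ is bijective. Let $\omega\in G^{-1}(W,W[1])$ be the element with $\iota^\sharp\omega=\mathrm{id}_{W[1]}$, and let $g=\iota_\sharp\omega\in\mathcal C_0(W,W)$. By (D3), $g_*\iota=\iota^\sharp\iota_\sharp\omega=\iota_\sharp\iota^\sharp\omega=\iota_\sharp(\mathrm{id})=\iota$. Under \eqref{eq:basic} this reads $g=\mathrm{id}_W$. For $c\in\mathcal C_0(P,W)=W$, \eqref{eq:tau} with $f=\mathrm{id}_W$ and the naturality of $\iota_\sharp$ give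
\[
c^*\varphi(\omega)=t_W(c^*\omega)=\langle c^*\omega,\mathrm{id}_W\rangle=\iota_\sharp c^*\omega=c^*\iota_\sharp\omega=c .
\]
By (B1), $\varphi(\omega)$ is the identity in $T^{-1}(W,W[1])=\mathcal T(W,W)$, so $\iota^\sharp\varphi(\omega)=\mathrm{id}_{W[1]}$. Now let $y\in G^{-1}(W,B)$ and $f=\iota^\sharp y$. Then $\iota^\sharp f_*\omega=f_*\iota^\sharp\omega=f$, so $y=f_*\omega$, and $\iota^\sharp\varphi(y)=f_*\iota^\sharp\varphi(\omega)=f$. This is \eqref{eq:iota}.

\subsection{The maps $\delta^\sharp$ from degree $-1$ to degree $0$}

Let $\delta\in\mathbb E(A',A)$ and $y\in G^{-1}(A,B)$; we show $\delta^\sharp y=\delta^\sharp\varphi(y)$. Decompose $A'$ and $A$ into basic objects $A'_i$ and $A_j$, with projections $p'_i$ of $A'$ and inclusions $s_j$ into $A$. Then $\delta=\sum p_i'^*s_{j*}\delta_{ij}$ with $\delta_{ij}\in\mathbb E(A'_i,A_j)$, and $\delta^\sharp=\sum p_i'^*\delta_{ij}^\sharp s_j^*$ by Lemma~\ref{lem:add} and (D1). As $\varphi$ is natural, we may assume that $A$ and $A'$ are basic.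
\begin{itemize}
\item If $A=P$ or $A'=P$, then $\delta=0$.
\item If $A=W$, then $\delta$ is a morphism $\gamma\colon A'\to W[1]$ of $\mathcal C_0$, and $\delta=\gamma^*\iota_W$. So $\delta^\sharp=\gamma^*\iota_W^\sharp$, and \eqref{eq:iota} applies.
\item If $A=M[1]$, then $\varphi(y)\in T^{-1}(M[1],B)=0$, and we need $\delta^\sharp y=0$. For $A'=W'$ the table gives $\delta=0$. For $A'=M'[1]$, the class $\delta$ is realized by the shift of a short exact sequence $0\to M\to M''\to M'\to0$. By (D2) and (B2), $\delta^\sharp y$ lies in the kernel of $\mathrm{Hom}(M',H_1B)\to\mathrm{Hom}(M'',H_1B)$, which is zero as $M''\to M'$ is onto.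
\end{itemize}

\subsection{The maps $\rho_\sharp$ from degree $-1$ to degree $0$}

Let $\rho\in\mathbb E(B,Z)$ and $y\in G^{-1}(A,B)$; we show $\rho_\sharp y=\rho_\sharp\varphi(y)$. Write $y=\sum p_j^*s_j^*y$ for a decomposition of $A$ with projections $p_j$ and inclusions $s_j$. Since $\rho_\sharp$ and $\varphi$ commute with $p_j^*$, we may assume that $A$ is basic.
\begin{itemize}
\item Let $A=W$ and $\iota=\iota_W$. By (D3) for $G^\bullet$, \eqref{eq:iota}, and (D3) for $T^\bullet$, we have $\iota^\sharp\rho_\sharp y=\rho_\sharp\iota^\sharp y=\rho_\sharp\iota^\sharp\varphi(y)=\iota^\sharp\rho_\sharp\varphi(y)$. The map $\iota^\sharp\colon\mathcal C_0(W,Z)\to\mathbb E(W[1],Z)$ is injective by (D2) for $W\to0\to W[1]$.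
\item Let $A=M[1]$, so $\varphi(y)=0$. If $Z\to B'\to B$ realizes $\rho$, then by (D2) and (B2) $\rho_\sharp y$ lies in the kernel of $\mathrm{Hom}(M,H_1Z)\to\mathrm{Hom}(M,H_1B')$, which is zero by (B3).
\item Let $A=P$, so $\varphi(y)=\tau_By$. Decomposing $\rho$ into components $\rho_{ij}$ between basic summands, Lemma~\ref{lem:add} and (D1) give $\rho_\sharp=\sum s_{j*}\rho_{ij\sharp}p_{i*}$, where the $p_i$ are the projections of $B$ and the $s_j$ the inclusions into $Z$; so we may assume that $B$ and $Z$ are basic. If $B=P$ or $Z=P$, then $\rho=0$. If $Z=M'[1]$, the target $\mathcal C_0(P,Z)$ is zero. Let $Z=W'$. If $B=W$, then $\tau_By=0$, and $\rho$ is realized by a short exact sequence $0\to W'\to W''\to W\to0$ in $\mathcal W$, so $\rho_\sharp y\in\ker(W'\to W'')=0$. If $B=M[1]$, then $\rho$ is a map $f\colon M\to W'$, and $\rho_\sharp y=\langle y,f\rangle_G=f(t_My)=\langle t_My,f\rangle_T=\rho_\sharp\varphi(y)$ by \eqref{eq:tau} and (P5).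
\end{itemize}
Thus $\varphi$ is a morphism of prolongations. This proves Proposition~\ref{prop:univ}, and with it Theorem~\ref{thm:B}.

\section{Duality}\label{sec:dual}

The opposite of an exact $\infty$-category is exact, with ingressive and egressive maps interchanged, so the opposite of a topological extriangulated category is topological. On $\mathcal C^{\mathrm{op}}$ the extension functor is $\mathbb E'(A,C)=\mathbb E(C,A)$, and reversing the order of the tensor factors identifies $\mathbb E'^n(A,C)$ with $\mathbb E^n(C,A)$. A prolongation $F^\bullet$ for $\mathcal C$ corresponds to the prolongation $F'^n(X,Y)=F^n(Y,X)$ for $\mathcal C^{\mathrm{op}}$. Under this correspondence $\delta_\sharp$ and $\delta^\sharp$, the groups $\mathbb E_{\mathrm I}$ and $\mathbb E_{\mathrm{II}}$, and projective and injective objects are interchanged.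

\begin{remark}
For $\mathcal C$ as in Theorem~\ref{thm:A}, the category $\mathcal C^{\mathrm{op}}$ is topological with enough projectives, it has no universal prolongation, and $F^{-1}(-,P)\not\cong\mathbb E_{\mathrm{II}}^{-1}(-,P)$ for each of its prolongations $F^\bullet$. So neither enough injectives alone nor enough projectives alone rescues the Conjecture.
\end{remark}

\begin{remark}
Suppose that $\mathcal C$ has both enough projectives and enough injectives, and let $F^\bullet$ be a prolongation. Proposition~\ref{prop:C}, applied to every injective $X=I$, shows that $F^{-n}(I,-)\cong\mathbb E_{\mathrm I}^{-n}(I,-)$ holds for all injective $I$ and $n>0$ if and only if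
\[
F^{-n}(I,Q)=0\quad\text{for all injective $I$, projective $Q$ and $n>0$.}
\]
The dual of Proposition~\ref{prop:C} shows that the same condition is equivalent to $F^{-n}(-,Q)\cong\mathbb E_{\mathrm{II}}^{-n}(-,Q)$ for all projective $Q$ and $n>0$. So the second assertion of the Conjecture, for $F^\bullet$, is equivalent to this single condition. We do not settle the existence of a universal prolongation under this stronger hypothesis, which is not part of the Conjecture.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Barwick}
Barwick, \emph{On exact $\infty$-categories and the theorem of the heart}, Compositio (2015).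

\bibitem{GNP}
Mikhail Gorsky, Hiroyuki Nakaoka and Yann Palu, \emph{Positive and negative extensions in extriangulated categories}, arXiv:2103.12482 (2021).

\bibitem{Lurie}
Lurie, \emph{Higher Algebra}.

\bibitem{NP}
Nakaoka and Palu, Cah. Topol. G\'eom. Diff\'er. (2019).

\bibitem{Specker}
Specker, Portugal. Math. 9 (1950).

\end{thebibliography}
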